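# Polytopes near the round sphere and the spectrum of $\bar\Delta^E$

## 1. Constant vectors on the sphere, and a flat torus

Start with the unit sphere $S^n\subset\mathbb R^{n+1}$ and a map $S:S^n\to\mathbb R^{n+1}$. At each point $\theta$ split $S(\theta)$ into its tangential and radial parts:
$$S=X+f\theta ,\qquad X\ \text{a tangent vector field},\quad f\ \text{a function}.$$
Differentiate in $\mathbb R^{n+1}$ in a tangent direction $Y$. Since $D_YX=\nabla_YX-\langle X,Y\rangle\theta$ and $D_Y\theta=Y$,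
$$D_YS=\big(\nabla_YX+fY\big)+\big(Yf-\langle Y,X\rangle\big)\theta .$$
Constant maps $S$ have zero derivative. For the constant vector $e_a$ we get $f=x_a$ (the coordinate function) and $X=\nabla x_a$, and the formula says $\nabla^2x_a=-x_a g_0$. So there is an $(n+1)$-dimensional space of pairs $(X,f)$ on which the right-hand side vanishes for every $Y$.

The right-hand side makes sense on any Riemannian manifold $(M,g)$: write $e$ for $\theta$, a formal unit vector. We get the bundle $E=TM\oplus\mathbb Re$ with the product metric and the connection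
$$\nabla^E_Y(X+fe)=\nabla_YX+fY+\big(Yf-g(Y,X)\big)e .$$

Try it on a flat 2-torus $M=\mathbb R^2/\Lambda$. Is there a section with small $\int|\nabla^ES|^2$ compared to $\int|S|^2$? Expanding, and using $-2\int\langle\nabla f,X\rangle=2\int f\operatorname{div}X$,
$$\int|\nabla^ES|^2=\int|\nabla X+f\,\mathrm{Id}|^2+|\nabla f-X|^2=\int|\nabla X|^2+|\nabla f|^2+2f^2+|X|^2+4f\operatorname{div}X .$$
Expand in Fourier series. The mode with wave vector $\xi$, $s=|\xi|$, contributes at least
$$(s^2+1)|\hat X|^2+(s^2+2)|\hat f|^2-4s|\hat X||\hat f| .$$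
Subtract $\tfrac7{16}(|\hat X|^2+|\hat f|^2)$. The remaining quadratic form has matrix
$$\begin{pmatrix}s^2+\frac9{16}&-2s\\-2s&s^2+\frac{25}{16}\end{pmatrix},\qquad \det=s^4-\tfrac{15}8s^2+\tfrac{225}{256}=\big(s^2-\tfrac{15}{16}\big)^2\ge0,$$
and positive trace, so it is nonnegative. Hence $\int|\nabla^ES|^2\ge\frac7{16}\int|S|^2$ on every flat 2-torus.

So on the round sphere the bottom of the spectrum is $0$, with multiplicity at least $n+1$, while on flat surfaces there is a gap. Now a polytope with many small faces, circumscribed about the unit ball, has a boundary that is metrically very close to the sphere, and yet it is made of flat pieces. Which behavior does it inherit: that of the sphere it resembles, or that of the faces it consists of?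

## 2. The operator $\bar\Delta^E$, and manifolds close to $S^n$

Throughout, $(M,g)$ is a closed (compact, connected, without boundary) Riemannian manifold of dimension $n\ge2$, $\Delta=\operatorname{div}\nabla$, and $\|\cdot\|$ without index is an $L^2$-norm. On $S^n$ we write $g_0$ and $dv_0$ for the round metric and its measure.

**Definition (the operator).** $E=TM\oplus\mathbb Re$ carries $\langle X+fe,Y+he\rangle=g(X,Y)+fh$ and the connection $\nabla^E$ above. Put $\bar\Delta^E=(\nabla^E)^*\nabla^E$, where $(\nabla^E)^*$ is the formal $L^2$-adjoint for the Riemannian measure; that is, $\int\langle\bar\Delta^ES,S'\rangle=\int\langle\nabla^ES,\nabla^ES'\rangle$. Its eigenvalues, with multiplicity, are $0\le\lambda_1(\bar\Delta^E,M)\le\lambda_2(\bar\Delta^E,M)\le\cdots\to\infty$.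

It will be convenient to write, for $S=X+fe$,
$$T=\nabla X+f\,\mathrm{Id}\in\Gamma(\mathrm{End}\,TM),\qquad W=\nabla f-X .$$
Then $\nabla^E_YS=T(Y)+g(W,Y)e$, and therefore
$$|\nabla^ES|^2=|T|^2+|W|^2. \tag{1}$$
The connection is metric:
$$\langle\nabla^E_YS,S\rangle=\langle\nabla_YX,X\rangle+fg(X,Y)+fYf-fg(X,Y)=\tfrac12Y|S|^2. \tag{2}$$

**Example.** $\nabla^ES=0$ means $X=\nabla f$ and $\nabla^2f+fg=0$. If $f$ is constant this forces $f=0$ and $X=0$. So $\lambda_1(\bar\Delta^E)=0$ if and only if the Obata equation $\nabla^2f+fg=0$ has a non-constant solution. On $S^n$ Section 1 gives $\lambda_1=\dots=\lambda_{n+1}=0$.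

**Remark (curvature of $\nabla^E$).** Take $Y,Z$ with $[Y,Z]=0$. The tangential part of $\nabla^E_Y\nabla^E_ZS$ is $\nabla_Y\nabla_ZX+(Yf)Z+f\nabla_YZ+(Zf-g(Z,X))Y$; its $e$-part is $YZf-g(\nabla_YZ,X)-g(Z,\nabla_YX)-g(Y,\nabla_ZX)-fg(Y,Z)$, which is symmetric in $Y,Z$. Antisymmetrizing, the curvature of $\nabla^E$ is
$$R^E(Y,Z)(X+fe)=R(Y,Z)X-\big[g(Z,X)Y-g(Y,X)Z\big],$$
the curvature of $M$ minus that of the unit sphere. On a flat piece of $M$ this is not zero.

Textbook facts that we use: eigensections are smooth (elliptic regularity). The min–max principle says that $\lambda_k$ is the minimum, over $k$-dimensional subspaces $V\subset W^{1,2}(E)$, of $\max_{0\ne S\in V}\|\nabla^ES\|^2/\|S\|^2$. The Gromov–Hausdorff distance $d_{GH}$ of two compact metric spaces is the infimum of the Hausdorff distances of their images under isometric embeddings into a common metric space. If $d,d'$ are two metrics on the same set with $\sup|d-d'|\le2\rho$, then $d_{GH}\le\rho$. For instance, if $g$ is a metric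 on $S^n$ with $(1-\frac1j)g_0\le g\le(1+\frac1j)g_0$, lengths of curves give $\sqrt{1-1/j}\,d_{g_0}\le d_g\le\sqrt{1+1/j}\,d_{g_0}$, so $\sup|d_g-d_{g_0}|\le\pi/j$ and $d_{GH}\le\pi/(2j)$.

The starting point is this known result: *given $n\ge2$, $\epsilon>0$, $K>0$, there is $\delta(n,K,\epsilon)>0$ such that $|\mathrm{Ric}_g|\le K$ and $d_{GH}(M,S^n)\le\delta$ imply $\lambda_{n+1}(\bar\Delta^E,M)\le\epsilon$.* Masayuki Aino's paper "Sphere theorems and eigenvalue pinching without positive Ricci curvature assumption", arXiv:1808.05317 (2018), is the source of the following conjecture, in which the upper Ricci bound is dropped.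

**Conjecture.** Given an integer $n\ge2$ and $\epsilon,K>0$, there is $\delta(n,K,\epsilon)>0$ such that if $(M,g)$ is an $n$-dimensional closed Riemannian manifold with $\mathrm{Ric}_g\ge-Kg$ and $d_{GH}(M,S^n)\le\delta$, then $\lambda_{n+1}(\bar\Delta^E,M)\le\epsilon$.

The polytopes win: the conjecture is false, and even $\lambda_1$ stays away from $0$.

**Theorem A.** Let $n\ge2$ and $c_n:=n\big/\big(\frac{n+1}{n-1}+(n+2)\sqrt n\big)\in(0,1)$. There are smooth metrics $g_j$ on $S^n$ with $\sec_{g_j}\ge0$, $(1-\frac1j)g_0\le g_j\le(1+\frac1j)g_0$ (so $d_{GH}((S^n,g_j),S^n)\to0$) and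
$$\liminf_j\lambda_1(\bar\Delta^E,g_j)\ge c_n^2>0 .$$

Since $\mathrm{Ric}_{g_j}\ge0\ge-Kg_j$ and $\lambda_{n+1}\ge\lambda_1$, no $\delta(n,K,\epsilon)$ exists for any $n\ge2$, $K>0$ and $\epsilon<c_n^2$.

**Theorem B.** For $\tau\ge0$ put
$$m_n(\tau)=\tfrac12\Big[2n+2+\tau-\sqrt{(2n+2+\tau)^2-8n\tau}\Big].$$
For every $n\ge2$ and $\kappa\le1$, with $\tau=(n-1)(1-\kappa)$,
$$\lim_{\delta\to0}\ \sup\{\lambda_{n+1}(\bar\Delta^E,M):\ \mathrm{Ric}_g\ge(n-1)\kappa g,\ d_{GH}(M,S^n)\le\delta\}=m_n(\tau).$$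
The value is the same if $\mathrm{Ric}\ge(n-1)\kappa$ is replaced by $\sec\ge\kappa$. Here $m_n(\tau)=0$ iff $\kappa=1$, and $m_n(\tau)<2n$ always.

Taking $(n-1)\kappa=-K$, so $\tau=n-1+K$: the statement of the conjecture for a triple $(n,K,\epsilon)$ is true if $\epsilon>m_n(n-1+K)$ (in particular if $\epsilon\ge2n$) and false if $\epsilon<m_n(n-1+K)$. Also $\mathrm{Ric}\ge n-1$ is the sharp threshold: for $\kappa=1$ the conclusion "$\lambda_{n+1}\to0$" holds, and for each $\kappa<1$ it fails.

**Example.** For $n=2$, $\kappa=0$ we have $\tau=1$ and $m_2(1)=\frac12(7-\sqrt{33})\approx0.63$.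

## 3. Gradients of eigenfunctions as test sections

On $S^n$ the parallel sections are $\nabla x_a+x_ae$. So on $M$ near $S^n$ the natural thing to do is to take eigenfunctions $f$ of $M$ that resemble the $x_a$ and to test with $S=\nabla f+fe$. We allow a little more, $S=p\nabla f+qfe$.

**Proposition 1 (upper bound in Theorem B).** Let $\kappa\le1$, $\tau=(n-1)(1-\kappa)$, $\mathrm{Ric}_{M_i}\ge(n-1)\kappa$ and $M_i\to S^n$ in the Gromov–Hausdorff sense. Then $\limsup_i\lambda_{n+1}(\bar\Delta^E,M_i)\le m_n(\tau)$.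

*Proof.* **Step 1: Laplace eigenvalues.** We use two theorems as black boxes. By Colding's volume convergence theorem (Ann. of Math. 145 (1997)) the convergence is measured Gromov–Hausdorff convergence with the Riemannian measures. By Cheeger–Colding (*On the structure of spaces with Ricci curvature bounded below III*, J. Differential Geom. 54 (2000), Section 7) the Laplace eigenvalues then converge to those of $S^n$. The latter are $0$ (simple), then $n$ with multiplicity $n+1$. So the first $n+1$ nonzero eigenvalues $\mu_1,\dots,\mu_{n+1}$ of $M_i$ tend to $n$.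

**Step 2: the Rayleigh quotient.** Let $\varphi_l$ be corresponding orthonormal eigenfunctions, $f=\sum c_l\varphi_l$ with $\sum c_l^2=1$, and $S=p\nabla f+qfe$ with fixed $(p,q)\ne(0,0)$. Then $T=p\nabla^2f+qf\,\mathrm{Id}$, $W=(q-p)\nabla f$, and
$$\|T\|^2=p^2\!\int|\nabla^2f|^2+2pq\!\int f\Delta f+nq^2 .$$
Bochner's formula, integrated, reads $\int|\nabla^2f|^2=\int(\Delta f)^2-\mathrm{Ric}(\nabla f,\nabla f)$. With the lower Ricci bound,
$$\|\nabla^ES\|^2\le\sum_lc_l^2\big[p^2(\mu_l^2-(n-1)\kappa\mu_l)-2pq\mu_l+nq^2+(q-p)^2\mu_l\big],\qquad\|S\|^2=\sum_lc_l^2(p^2\mu_l+q^2).$$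
The map $c\mapsto S$ is injective, so these $S$ fill an $(n+1)$-dimensional space, and the quotient is at most the largest of the $n+1$ quotients of coefficients. As $\mu_l\to n$, and since $n^2-(n-1)\kappa n=n(1+\tau)$, min–max gives
$$\limsup_i\lambda_{n+1}(M_i)\le\frac{n(2+\tau)p^2-4npq+2nq^2}{np^2+q^2}. \tag{3}$$

**Step 3: optimize.** In the variables $(\sqrt n\,p,q)$ the right side of (3) is the Rayleigh quotient of
$$\begin{pmatrix}2+\tau&-2\sqrt n\\-2\sqrt n&2n\end{pmatrix},\qquad\text{trace }2n+2+\tau,\quad\text{determinant }2n\tau,$$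
whose lowest eigenvalue is $m_n(\tau)$. $\square$

From the matrix we read off: $m_n(0)=0$; $m_n(\tau)>0$ for $\tau>0$; and, since a symmetric matrix with nonzero off-diagonal entries has lowest eigenvalue below each diagonal entry,
$$m_n(\tau)<2n,\qquad m_n(\tau)<2+\tau. \tag{4}$$

A sequence argument turns Proposition 1 into "$\le$" in Theorem B: otherwise there would be $M_i\to S^n$ with $\lambda_{n+1}(M_i)\ge m_n(\tau)+\eta$ for some $\eta>0$. The bound $\sec\ge\kappa$ implies $\mathrm{Ric}\ge(n-1)\kappa$, so "$\le$" holds for both classes. For $\kappa=1$ we are done: $m_n(0)=0$, eigenvalues are $\ge0$, and the round sphere is admissible in both classes.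

Where does this attempt stop as a proof of the conjecture? With $p=q=1$ and unit $f$,
$$\|\nabla^ES\|^2=\int(\Delta f)^2+2f\Delta f+nf^2-\int\mathrm{Ric}(\nabla f,\nabla f)\ \longrightarrow\ 0\quad\text{would need}\quad\int\mathrm{Ric}(\nabla f,\nabla f)\to(n-1)n .$$
A lower bound $\mathrm{Ric}\ge(n-1)\kappa$ only gives $\ge(n-1)\kappa n$ in the limit, a loss of $n\tau$; and adjusting $p,q$ reduces the loss (for $n=2$, $\tau=1$ from $\frac23$ to about $0.63$) but does not remove it. The polytopes suggest that the loss is real: on them the Ricci curvature is $0$ outside a tiny set. To turn this into a proof we need an argument that bounds *every* section from below, not just gradients.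

## 4. Two integral identities, and the gap where Ricci vanishes

On the flat torus the gap came from Fourier series. A polytope surface is flat only away from a singular set and is not a piece of a torus, so we want a proof of the gap that uses integration by parts only.

**Lemma 2.** On a closed $(M,g)$, for all $S=X+fe\in W^{1,2}$ (in particular Lipschitz),
$$(n-1)\!\int|X|^2-\!\int\mathrm{Ric}(X,X)=\int\big[\mathrm{tr}(T^2)-(\mathrm{tr}\,T)^2+(n-1)(f\,\mathrm{tr}\,T-\langle X,W\rangle)\big],\tag{5}$$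
$$\int|X|^2=\int\big[nf^2-f\,\mathrm{tr}\,T-\langle X,W\rangle\big].\tag{6}$$

In words: if $S$ is almost parallel ($T,W$ small), then (5) says $\int\mathrm{Ric}(X,X)\approx(n-1)\int|X|^2$, and (6) says $\int|X|^2\approx n\int f^2$. On the round sphere, with $S=\nabla x_a+x_ae$, both hold exactly with $T=W=0$.

*Proof.* All terms are continuous quadratic expressions in the $W^{1,2}$-norm, and smooth sections are dense, so let $S$ be smooth.

**Step 1: identity (6).** Since $X=\nabla f-W$, $|X|^2=\langle X,\nabla f\rangle-\langle X,W\rangle$. Integrate, use $\int\langle X,\nabla f\rangle=-\int f\operatorname{div}X$ and $\operatorname{div}X=\mathrm{tr}\,T-nf$.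

**Step 2: Yano's formula.** In index notation,
$$\operatorname{div}(\nabla_XX)=\nabla_i(X^j\nabla_jX^i)=\nabla_iX^j\nabla_jX^i+X^j\nabla_j\nabla_iX^i+\mathrm{Ric}(X,X),$$
the last two terms coming from commuting derivatives. Also $\operatorname{div}(X\operatorname{div}X)=(\operatorname{div}X)^2+X(\operatorname{div}X)$. Subtract and integrate:
$$\int\mathrm{Ric}(X,X)=\int(\operatorname{div}X)^2-\mathrm{tr}((\nabla X)^2). \tag{7}$$

**Step 3: identity (5).** Insert $\nabla X=T-f\,\mathrm{Id}$ in (7). Here $(\operatorname{div}X)^2=(\mathrm{tr}T)^2-2nf\,\mathrm{tr}T+n^2f^2$ and $\mathrm{tr}((\nabla X)^2)=\mathrm{tr}(T^2)-2f\,\mathrm{tr}T+nf^2$, so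
$$\int\mathrm{Ric}(X,X)=\int(\mathrm{tr}T)^2-\mathrm{tr}(T^2)-2(n-1)f\,\mathrm{tr}T+n(n-1)f^2 .$$
Subtract this from $(n-1)$ times (6); the $f^2$ terms cancel and (5) remains. $\square$

**Proposition 3 (gap).** Let $S=X+fe$ be a Lipschitz section on a closed $(M,g)$ such that $\mathrm{Ric}=0$ at every point of the support of $S$. Then $\|\nabla^ES\|\ge c_n\|S\|$.

*Proof.* Put $D=\|\nabla^ES\|$. Pointwise, $\mathrm{tr}(T^2)\le|T|^2$, $|\mathrm{tr}T|\le\sqrt n|T|$, and by Cauchy–Schwarz
$$|f\,\mathrm{tr}T|+|\langle X,W\rangle|\le\sqrt n|f||T|+|X||W|\le(nf^2+|X|^2)^{1/2}(|T|^2+|W|^2)^{1/2}\le\sqrt n\,|S||\nabla^ES| .$$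
Since $\int\mathrm{Ric}(X,X)=0$, (5) and (6) give
$$(n-1)\|X\|^2\le D^2+(n-1)\sqrt n\,D\|S\|,\qquad n\|f\|^2\le\|X\|^2+\sqrt n\,D\|S\| .$$
Add $n\|X\|^2$ to the second and insert the first:
$$n\|S\|^2\le(n+1)\|X\|^2+\sqrt n\,D\|S\|\le\tfrac{n+1}{n-1}D^2+(n+2)\sqrt n\,D\|S\| .$$
If $D\le\|S\|$, the right side is at most $\big(\frac{n+1}{n-1}+(n+2)\sqrt n\big)D\|S\|$, so $D\ge c_n\|S\|$. If $D>\|S\|$, use $c_n<1$. $\square$

What we still need: metrics near $g_0$ that are Ricci flat outside a set so thin that cutting off near it costs nothing.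

## 5. Smoothed polytopes: curvature near a set of codimension two

On a polytope surface the faces are flat, and so are the edges: in the picture $n=2$ an edge can be unfolded. A smoothing of the edge is a piece of a cylinder. Curvature sits only where at least three faces meet, and this set has codimension two. The general form of the observation is: the curvature of a hypersurface comes from $2\times2$ minors of the second fundamental form, so it vanishes where that form has rank $\le1$. And in dimension two the function $\log|x|$ gives cutoffs of arbitrarily small energy around a point. This is the whole construction; for Theorem B we do it inside the space of constant curvature $\kappa$ instead of Euclidean space.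

**Proposition 4.** Let $n\ge2$, $\kappa<1$. There are smooth metrics $g_j$ on $S^n$ and Lipschitz functions $\chi_j:S^n\to[0,1]$ such that

1. $\sec_{g_j}\ge\kappa$;
2. $(1-\frac1j)g_0\le g_j\le(1+\frac1j)g_0$;
3. $\mathrm{Ric}_{g_j}=(n-1)\kappa g_j$ on $\operatorname{supp}\chi_j$;
4. $\int|d\chi_j|^2_{g_0}dv_0\le\frac1j$ and $\mathrm{vol}_{g_0}\{\chi_j<1\}\le\frac1j$.

Theorem A uses only $\kappa=0$; on a first reading take $R=1$, $\bar g$ Euclidean and $\phi=0$ in Step 3.

*Proof.* **Step 1: a smooth convex surface close to the sphere.** Let $A\subset S^n$ be finite, $\#A\ge3$, such that every unit vector is within angle $\vartheta<\pi/2$ of $A$. Put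
$$F(x)=\max_{a\in A}\langle a,x\rangle .$$
The set $\{F\le1\}$ is a polytope whose faces touch the unit sphere at points of $A$; for $A=\{\pm e_i\}$ it is the cube. $F$ is convex, 1-homogeneous, 1-Lipschitz, and $\cos\vartheta\,|x|\le F(x)\le|x|$. Let $F_\varepsilon=F*\rho_\varepsilon$ with a standard (even) mollifier supported in $B_\varepsilon$, $\varepsilon<\frac14$. Then $F_\varepsilon$ is smooth and convex and $|F_\varepsilon-F|\le\varepsilon$.

Fix $\theta\in S^n$. The function $t\mapsto F_\varepsilon(t\theta)$ is convex, is $\le\varepsilon<1$ at $t=0$, and tends to $\infty$. So $F_\varepsilon(t\theta)=1$ has a unique solution $t=r(\theta)>0$, and by convexity the radial derivative there is at least $(1-F_\varepsilon(0))/r(\theta)>0$. By the implicit function theorem $r$ is smooth, and $\Sigma'=\{F_\varepsilon=1\}=\{r(\theta)\theta\}$. From $1-\varepsilon\le F(r\theta)\le1+\varepsilon$,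
$$1-\varepsilon\le r\le\frac{1+\varepsilon}{\cos\vartheta}.$$

We also need $dr$ to be small. The convex body $\{F_\varepsilon\le1\}$ contains the closed ball of radius $1-\varepsilon$, because $F_\varepsilon\le|x|+\varepsilon$. It lies on one side of its tangent plane at $x=r\theta\in\Sigma'$, so the outer unit normal satisfies $\langle x,\nu\rangle\ge\max_{|y|\le1-\varepsilon}\langle y,\nu\rangle=1-\varepsilon$. The normal of the radial graph is proportional to $\theta-\nabla\log r$, so $\langle\theta,\nu\rangle=(1+|d\log r|^2_{g_0})^{-1/2}$. Hence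
$$1+|d\log r|_{g_0}^2=\frac{r^2}{\langle x,\nu\rangle^2}\le\frac{(1+\varepsilon)^2}{(1-\varepsilon)^2\cos^2\vartheta}.$$
So $r\to1$ and $|dr|_{g_0}\to0$ uniformly as $\vartheta,\varepsilon\to0$.

**Step 2: where $D^2F_\varepsilon$ has rank at most one.** Let $Z$ be the union, over triples of distinct $a,b,c\in A$, of the subspaces
$$\{x:\langle a-b,x\rangle=\langle a-c,x\rangle=0\}.$$
Three distinct points of a sphere are not collinear, so $a-b,a-c$ are independent and each subspace has dimension exactly $n-1$. (For the cube in $\mathbb R^3$, the triple $e_1,e_2,e_3$ gives the line through the vertex $(1,1,1)$; a triple such as $e_1,-e_1,e_2$ gives the line $x_1=x_2=0$, which is superfluous but harmless.) Let $\bar Z=Z\cap S^n$ and $d=d_{g_0}(\cdot,\bar Z)$.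

For $\eta'>0$ let $C=\{x:\frac12\le|x|\le2,\ d(x/|x|)\ge\eta'\}$, a compact set disjoint from the cone $Z$. Let $m_3(x)$ be the third largest of the numbers $\langle a,x\rangle$, $a\in A$ (counted by index). It is continuous. If $F(x)=m_3(x)$, three elements of $A$ give the same value at $x$ and $x\in Z$. So $F-m_3>0$ on $C$, hence $F-m_3\ge\gamma$ on $C$ for some $\gamma>0$.

Let $4\varepsilon<\gamma$, $x\in C$, and let $a_1,a_2$ realize the two largest values at $x$, with $\langle a_1,x\rangle=F(x)$. For $|y-x|\le2\varepsilon$ and every other $a$,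
$$\langle a,y\rangle\le m_3(x)+2\varepsilon<F(x)-2\varepsilon\le\langle a_1,y\rangle .$$
So on $B_{2\varepsilon}(x)$, with $b=a_2-a_1$, we have $F=\langle a_1,\cdot\rangle+\max(0,\langle b,\cdot\rangle)$. Mollifying, for $y$ within $\varepsilon$ of $x$,
$$F_\varepsilon(y)=\langle a_1,y\rangle+h(\langle b,y\rangle),\qquad h(t)=\int\max(0,t-\langle b,z\rangle)\rho_\varepsilon(z)\,dz,$$
with $h$ smooth. Thus $D^2F_\varepsilon(x)=h''(\langle b,x\rangle)\,b\otimes b$ has rank $\le1$.

**Step 3: the ambient space of curvature $\kappa$ and the induced metric.** On $\{y\in\mathbb R^{n+1}:1+\kappa s^2>0\}$, $s=|y|$, let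
$$\bar g=\frac{ds^2}{(1+\kappa s^2)^2}+\frac{s^2}{1+\kappa s^2}\,g_0 .$$
We claim that $\bar g$ has constant curvature $\kappa$ and that its connection is
$$\bar\nabla_UV=D_UV+\phi(U)V+\phi(V)U,\qquad\phi=d\log\psi,\quad\psi=(1+\kappa s^2)^{-1/2}. \tag{8}$$
For $\kappa=0$ this is clear. For $\kappa\ne0$ consider $p(y)=\psi\cdot(y,|\kappa|^{-1/2})\in\mathbb R^{n+2}$ with the form $|y|^2\pm t^2$, $\pm=\operatorname{sign}\kappa$. Then $\langle p,p\rangle=\psi^2(s^2+\frac1\kappa)=\frac1\kappa$, so $p$ maps into the sphere (or hyperboloid) of curvature $\kappa$, and $p$ is normal to it. Tangentially to $|y|=s$ the induced metric is $\psi^2s^2g_0$. Radially, $(s\psi)'=(1+\kappa s^2)^{-3/2}$ and $\psi'=-\kappa s(1+\kappa s^2)^{-3/2}$, so the squared length is $(1+\kappa s^2)^{-3}(1\pm\kappa^2s^2/|\kappa|)=(1+\kappa s^2)^{-2}$; the radial and tangential parts are orthogonal. So $p$ is isometric for $\bar g$. Modulo multiples of $p$,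
$$\partial_jp\equiv\psi(e_j,0),\qquad\partial_i\partial_jp\equiv\psi_i(e_j,0)+\psi_j(e_i,0)\equiv\tfrac{\psi_i}\psi\partial_jp+\tfrac{\psi_j}\psi\partial_ip .$$
The Levi-Civita connection is the part of $\partial_i\partial_jp$ orthogonal to $p$, and this is (8).

The point of these coordinates is that convexity in them is convexity for $\bar g$. Let $R=(1-\kappa)^{-1/2}$, so that $1+\kappa R^2=R^2$. Put $G=F_\varepsilon(\cdot/R)$ and $\Sigma=R\Sigma'=\{G=1\}$; it lies in the domain of $\bar g$ for $\vartheta,\varepsilon$ small since $r\to1$ and $1+\kappa R^2>0$. With $y=Rr(\theta)\theta$ the induced metric is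
$$g=\frac{R^2r^2}{1+\kappa R^2r^2}\,g_0+\frac{R^2\,dr\otimes dr}{(1+\kappa R^2r^2)^2}.$$
Because $R^2/(1+\kappa R^2)=1$, Step 1 gives $g\to g_0$ uniformly as $\vartheta,\varepsilon\to0$.

**Step 4: curvature of $\Sigma$.** We have $dG\ne0$ on $\Sigma$. For $u,v\in T\Sigma=\ker dG$, by (8),
$$\bar\nabla^2G(u,v)=D^2G(u,v)-\phi(u)dG(v)-\phi(v)dG(u)=D^2G(u,v).$$
So the second fundamental form $h=\bar\nabla^2G|_{T\Sigma}/|\bar\nabla G|$ (up to sign) is $\ge0$, and has rank $\le1$ wherever $D^2F_\varepsilon$ has rank $\le1$ at the corresponding point $r\theta$. The Gauss equation is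
$$R(u,v,v,u)=\kappa\big(|u|^2|v|^2-\langle u,v\rangle^2\big)+h(u,u)h(v,v)-h(u,v)^2 .$$
The $h$-term is $\ge0$ by Cauchy–Schwarz for $h$, and it is $0$ if $h$ has rank $\le1$. Therefore $\sec_g\ge\kappa$ everywhere. If $4\varepsilon<\gamma$ and $\vartheta,\varepsilon$ are small enough that $\frac12\le r\le2$, then $r\theta\in C$ whenever $d(\theta)\ge\eta'$, and there all sectional curvatures equal $\kappa$, so $\mathrm{Ric}_g=(n-1)\kappa g$.

**Step 5: cutoffs of small energy.** $\bar Z$ is a finite union of great subspheres of dimension $n-2$. Around one of them, write points as $(\cos t\,\omega,\sin t\,e^{i\alpha})$ with $\omega\in S^{n-2}$; the volume element is $\cos^{n-2}t\,\sin t\,dt\,d\alpha\,d\omega$, so the $\rho$-neighborhood has volume at most $\pi\,\mathrm{vol}(S^{n-2})\rho^2$ for $\rho\le1$ (with $\mathrm{vol}(S^0)=2$). Hence $\mathrm{vol}_{g_0}\{d\le\rho\}\le C_A\rho^2$. For $\eta\in(0,1)$ put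
$$\chi=\min\Big\{1,\max\Big\{0,\frac{\log(d/\eta^2)}{\log(1/\eta)}\Big\}\Big\}.$$
Then $\operatorname{supp}\chi\subset\{d\ge\eta^2\}$, $\chi=1$ on $\{d\ge\eta\}$, and $|d\chi|\le(d\log\frac1\eta)^{-1}$ on $\{\eta^2<d<\eta\}$. This region meets at most $\log_2\frac1\eta+1$ of the shells $\{2^{-k-1}\eta<d\le2^{-k}\eta\}$, $k\ge0$, and each contributes at most $C_A(2^{-k}\eta)^2(2^{-k-1}\eta\log\frac1\eta)^{-2}=4C_A(\log\frac1\eta)^{-2}$. So
$$\int|d\chi|^2dv_0\le4C_A\frac{\log_2(1/\eta)+1}{(\log(1/\eta))^2}\to0,\qquad\mathrm{vol}_{g_0}\{\chi<1\}\le C_A\eta^2\to0\qquad(\eta\to0).$$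

**Step 6: order of choices.** Given $j$: first choose $\vartheta$, hence $A$, $\bar Z$ and $C_A$, together with an upper bound for $\varepsilon$, so that item 2 (and $\frac12\le r\le2$) holds. Then choose $\eta$ so that item 4 holds; this does not involve $\varepsilon$, since $d$ depends only on $A$. Then choose $\varepsilon$ so small that Step 2 applies with $\eta'=\eta^2$; this gives item 3. Item 1 always holds. $\square$

## 6. Sup bounds and the cost of a cutoff

To cut off an eigensection we must know that it does not concentrate on the thin set. This follows from sup bounds that depend only on the comparison with $g_0$.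

**Lemma 5.** Let $\frac12g_0\le g\le2g_0$ on $S^n$.

(a) If $u>0$ is smooth and $\Delta_gu\ge-Bu$ with $B\ge0$, then $\sup u\le C(n,B)\|u\|_{L^2}$ and $\sup u\le C(n,B)\|u\|_{L^1}$.

(b) If $\bar\Delta^ES=\lambda S$, then $\sup|S|\le C(n,\lambda)\|S\|$, with $C$ nondecreasing in $\lambda$.

*Proof.* **(a)** For $p\ge1$ multiply by $u^{2p-1}$ and integrate: $(2p-1)\int u^{2p-2}|\nabla u|^2\le B\int u^{2p}$, that is,
$$\int|\nabla u^p|^2\le\frac{p^2}{2p-1}B\int u^{2p}\le pB\int u^{2p}.$$
The Sobolev inequality $\|v\|_{2\sigma}^2\le C(\|\nabla v\|^2+\|v\|^2)$ of the round sphere, with $\sigma=\frac n{n-2}$ if $n\ge3$ and $\sigma=2$ if $n=2$, holds for $g$ with a constant $C=C(n)\ge1$, because $g$ and $g_0$ are comparable. With $v=u^p$,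
$$\|u\|_{2p\sigma}\le[C(pB+1)]^{1/(2p)}\|u\|_{2p}.$$
Iterate with $p=\sigma^k$, $k=0,1,2,\dots$. The product of the constants converges because $\sum_k\sigma^{-k}\log(C(\sigma^kB+1))<\infty$. This is the $L^2$ bound. Then $\sup u\le C\|u\|_{L^2}\le C(\sup u)^{1/2}\|u\|_{L^1}^{1/2}$ gives the $L^1$ bound.

**(b)** Let $u=(|S|^2+\sigma_0^2)^{1/2}$ with $\sigma_0>0$. By (2), $u\,du(Y)=\langle\nabla_Y^ES,S\rangle$, so $|\nabla u|\le|\nabla^ES|$. Since $\nabla^E$ is metric,
$$u\Delta u+|\nabla u|^2=\tfrac12\Delta|S|^2=|\nabla^ES|^2-\langle\bar\Delta^ES,S\rangle=|\nabla^ES|^2-\lambda|S|^2 .$$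
So $u\Delta u\ge-\lambda|S|^2\ge-\lambda u^2$, i.e. $\Delta u\ge-\lambda u$. Apply (a) and let $\sigma_0\to0$. $\square$

The cost of a cutoff is given by an identity. For $S$ smooth and $\chi$ Lipschitz, expand $|\nabla^E(\chi S)|^2=|d\chi|^2|S|^2+2\chi\langle\nabla^E_{\nabla\chi}S,S\rangle+\chi^2|\nabla^ES|^2$; the last two terms are $\langle\nabla^ES,\nabla^E(\chi^2S)\rangle$. Hence
$$\|\nabla^E(\chi S)\|^2=\int|d\chi|^2|S|^2+\int\chi^2\langle\bar\Delta^ES,S\rangle. \tag{9}$$

## 7. $\lambda_1$ stays away from zero: proof of Theorem A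

Take $(g_j,\chi_j)$ from Proposition 4 with $\kappa=0$, $j\ge2$. All norms are with respect to $g_j$. Let $S$ be an eigensection for $\lambda=\lambda_1(\bar\Delta^E,g_j)$ with $\|S\|=1$. If $\lambda>1$ then $\lambda>c_n^2$, so we may assume $\lambda\le1$. By Lemma 5, $|S|\le C(n)$.

**Step 1: cut off.** By (9), item 4 of Proposition 4, and the comparability of $g_j$ with $g_0$,
$$\|\nabla^E(\chi_jS)\|^2=\int|d\chi_j|^2|S|^2+\lambda\int\chi_j^2|S|^2\le\lambda+\frac{C(n)}j,$$
$$\|\chi_jS\|^2\ge1-C(n)\,\mathrm{vol}_{g_j}\{\chi_j<1\}\ge1-\frac{C(n)}j .$$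

**Step 2: apply the gap.** The section $\chi_jS$ is Lipschitz and supported in $\operatorname{supp}\chi_j$, where $\mathrm{Ric}_{g_j}=0$. Proposition 3 gives
$$\lambda\ge c_n^2\Big(1-\frac{C(n)}j\Big)-\frac{C(n)}j .$$
So $\liminf_j\lambda_1(\bar\Delta^E,g_j)\ge c_n^2$. Items 1 and 2 of Proposition 4 are the other assertions of Theorem A. $\blacksquare$

The conjecture is thus disproved for every $n\ge2$ and every $K>0$. The rest of the notes finds the exact constant.

## 8. The form $Q_\tau$ on the round sphere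

What should the limit of the spectra of $(S^n,g_j)$ be? Compare (5) for $g_j$ and for $g_0$. Where $\mathrm{Ric}=(n-1)\kappa g$, the left side of (5) is $\tau\|X\|^2$; on the round sphere it is $0$. So if $S_j$ on $(S^n,g_j)$ "converges" to $S_\infty$ on the round sphere, the difference $\tau\|X_\infty\|^2$ has to be stored in the energy of $T_j$ that is lost in the limit. This suggests the limit form
$$Q_\tau(S)=\int_{S^n}|\nabla^ES|^2+\tau|X|^2,\qquad S=X+fe\in W^{1,2},\ \tau\ge0,$$
on the round sphere. Let $\lambda_k(Q_\tau)$ be its eigenvalues, given by min–max.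

**Lemma 6.** $\lambda_{n+1}(Q_\tau)=m_n(\tau)$.

*Proof.* **Step 1: the operator.** As in Section 1,
$$Q_\tau(S)=\int|\nabla X|^2+|\nabla f|^2+nf^2+(1+\tau)|X|^2+4f\operatorname{div}X .$$
Polarizing (the last term becomes $2\int f\operatorname{div}X'+f'\operatorname{div}X$) and integrating by parts, the operator is
$$L_\tau(X,f)=\big(\nabla^*\nabla X-2\nabla f+(1+\tau)X,\ -\Delta f+nf+2\operatorname{div}X\big).$$

**Step 2: invariant pieces.** Every $L^2$ vector field is the orthogonal sum of an element of the closure of the gradients and a divergence-free field. So $L^2(E)$ is the orthogonal sum of the following pieces.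

*Constants $(0,\text{const})$.* $L_\tau(0,c)=(0,nc)$: eigenvalue $n$, multiplicity one.

*Gradient pieces $(p\nabla Y,qY)$,* where $-\Delta Y=\mu Y$, $\mu=k(k+n-1)$, $k\ge1$. The Bochner formula gives $\nabla^*\nabla\nabla Y=-\nabla\Delta Y-\mathrm{Ric}(\nabla Y)=(\mu-n+1)\nabla Y$. So
$$L_\tau(p\nabla Y,qY)=\big([(\mu-n+2+\tau)p-2q]\nabla Y,\ [(n+\mu)q-2\mu p]Y\big).$$
Since $\|\nabla Y\|=\sqrt\mu\|Y\|$, in the normalized coordinates $(\sqrt\mu\,p,q)$ the matrix is
$$\begin{pmatrix}\mu-n+2+\tau&-2\sqrt\mu\\-2\sqrt\mu&n+\mu\end{pmatrix},$$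
with lowest eigenvalue
$$h(\mu)=\tfrac12\Big[2\mu+2+\tau-\sqrt{(2n-2-\tau)^2+16\mu}\Big].$$
For $\mu>1$, $h'(\mu)=1-4\big/\sqrt{(2n-2-\tau)^2+16\mu}\ge1-\mu^{-1/2}>0$. All $\mu$ here are $\ge n\ge2$, so every eigenvalue in these pieces is at least $h(n)$. Since $(2n+2+\tau)^2-(2n-2-\tau)^2=8n(2+\tau)$, we have $(2n-2-\tau)^2+16n=(2n+2+\tau)^2-8n\tau$, i.e. $h(n)=m_n(\tau)$. It is attained for $k=1$, whose eigenspace has dimension $n+1$.

*Divergence-free fields $(Y,0)$.* This piece is invariant, being the orthogonal complement of the others and $L_\tau$ being self-adjoint. By (7), $(n-1)\|Y\|^2=-\int\mathrm{tr}((\nabla Y)^2)\le\|\nabla Y\|^2$. Hence $Q_\tau(Y)=\|\nabla Y\|^2+(1+\tau)\|Y\|^2\ge(n+\tau)\|Y\|^2\ge(2+\tau)\|Y\|^2\ge m_n(\tau)\|Y\|^2$ by (4).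

**Step 3: count.** At most one eigenvalue, the value $n$ on the constants, can be $<m_n(\tau)$; and $m_n(\tau)$ has multiplicity at least $n+1$. Since $n+1\ge2$, $\lambda_{n+1}(Q_\tau)=m_n(\tau)$ in either case. $\square$

## 9. Weak convergence of second derivatives along $g_j\to g_0$

From here on $\kappa<1$, $\tau=(n-1)(1-\kappa)$, and $(g_j,\chi_j)$, $j\ge2$, is as in Proposition 4. The goal is:

**Proposition 7.** $\liminf_j\lambda_k(\bar\Delta^E,g_j)\ge\lambda_k(Q_\tau)$ for every $k$.

The difficulty: $g_j\to g_0$ uniformly, but without derivatives. The Levi-Civita connections of $g_j$ need not converge in any obvious sense, so it is not even clear that weak limits of $T_j=\nabla^{g_j}X_j+f_j\mathrm{Id}$ are the right objects. We get around this by testing $X_j$ against gradients of functions $u_a$ whose $g_j$-Hessians we control.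

Conventions: all fields live on the fixed manifold $S^n$. Covariant derivatives and gradients of objects with index $j$ (and of the $u_a$ below) are taken with $g_j$; those of $x_a$ and of limits with $g_0$. Weak and strong $L^2$ convergence refer to $g_0$. As $g_j\to g_0$ uniformly, norms, measures and musical isomorphisms of $g_j$ and $g_0$ may be interchanged in limits of $L^2$-bounded quantities. $C$ denotes constants independent of $j$.

Let $x_1,\dots,x_{n+1}$ be the coordinate functions. Recall $\nabla^2x_a=-x_ag_0$, $\Delta x_a=-nx_a$, and for every tangent vector $Y$,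
$$Y=\sum_adx_a(Y)\nabla x_a, \tag{10}$$
because $\nabla x_a$ is the tangential part of $e_a$. Let $u_a=u_{a,j}$ be the solution of
$$\Delta_{g_j}u_a=-n(x_a-c_{a,j}),\qquad\int u_a\,dv_{g_j}=0,$$
where $c_{a,j}$ is the $g_j$-mean of $x_a$; $c_{a,j}\to0$ since the $g_0$-mean is $0$.

**Lemma 8.** $u_a\to x_a$ in $W^{1,2}$; $|\nabla u_a|\le C$; $\|\nabla^2u_a\|\le C$; $\nabla u_a\to\nabla x_a$ in $L^p$ for every $p<\infty$; and $\nabla^2_{g_j}u_a\rightharpoonup\nabla^2x_a=-x_ag_0$ weakly in $L^2$.

*Proof.* **Step 1: convergence in $W^{1,2}$.** Weakly, $\int\langle du_a,d\varphi\rangle_{g_j}dv_{g_j}=n\int(x_a-c_{a,j})\varphi\,dv_{g_j}$ and $\int\langle dx_a,d\varphi\rangle_{g_0}dv_0=n\int x_a\varphi\,dv_0$. Since $g_j\to g_0$ uniformly,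
$$\int\langle d(u_a-x_a),d\varphi\rangle_{g_j}dv_{g_j}=o(1)\|\varphi\|_{W^{1,2}} .$$
Take $\varphi=u_a-x_a$, whose $g_j$-mean is $-c_{a,j}\to0$. The Poincaré inequality holds uniformly in $j$: with $\bar v^{\,j},\bar v^{\,0}$ the means of $v$, $\int|v-\bar v^{\,j}|^2dv_{g_j}\le\int|v-\bar v^{\,0}|^2dv_{g_j}\le C\int|v-\bar v^{\,0}|^2dv_0\le C\int|dv|^2_{g_0}dv_0\le C\int|dv|_{g_j}^2dv_{g_j}$. So with $D=\|d(u_a-x_a)\|$ we get $D^2\le o(1)(CD+o(1))$, hence $D\to0$ and $u_a\to x_a$ in $W^{1,2}$.

**Step 2: bounds.** Bochner's formula gives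
$$\tfrac12\Delta|\nabla u_a|^2=|\nabla^2u_a|^2-n\langle\nabla u_a,\nabla x_a\rangle+\mathrm{Ric}(\nabla u_a,\nabla u_a)\ge-C(1+|\nabla u_a|^2),$$
so $w=1+|\nabla u_a|^2$ satisfies $\Delta w\ge-Cw$. By the $L^1$ bound in Lemma 5(a), $\sup w\le C\|w\|_{L^1}\le C$. Integrating Bochner, $\int|\nabla^2u_a|^2=\int(\Delta u_a)^2-\mathrm{Ric}(\nabla u_a,\nabla u_a)\le C$. Convergence in $L^2$ together with the $L^\infty$ bound gives $\nabla u_a\to\nabla x_a$ in every $L^p$, $p<\infty$.

**Step 3: the weak limit of the Hessians.** It suffices to show that any weakly convergent subsequence has limit $\nabla^2x_a$. Let $H$ be the limit. For $\varphi\in C^\infty(S^n)$, since $\nabla u_b\otimes\nabla u_c\to\nabla x_b\otimes\nabla x_c$ strongly in $L^2$,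
$$\int\varphi\nabla^2u_a(\nabla u_b,\nabla u_c)\,dv_{g_j}\to\int\varphi H(\nabla x_b,\nabla x_c)\,dv_0 .$$
On the other hand the left side can be written without second derivatives. With $G_{ab}=\langle\nabla u_a,\nabla u_b\rangle$ we have $\langle\nabla u_b,\nabla G_{ac}\rangle=\nabla^2u_a(\nabla u_b,\nabla u_c)+\nabla^2u_c(\nabla u_b,\nabla u_a)$, and so
$$2\nabla^2u_a(\nabla u_b,\nabla u_c)=\langle\nabla u_b,\nabla G_{ac}\rangle+\langle\nabla u_c,\nabla G_{ab}\rangle-\langle\nabla u_a,\nabla G_{bc}\rangle,$$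
$$\int\varphi\langle\nabla u_b,\nabla G_{ac}\rangle=-\int G_{ac}\big(\langle\nabla\varphi,\nabla u_b\rangle+\varphi\Delta u_b\big).$$
Here $G_{ac}$ and $\nabla u_b$ converge in every $L^p$, and $\Delta u_b=-n(x_b-c_{b,j})\to-nx_b$ uniformly. So the right side converges to the same expression for the $x_a$ on the round sphere, where the same two identities hold. Hence $\int\varphi H(\nabla x_b,\nabla x_c)=\int\varphi\nabla^2x_a(\nabla x_b,\nabla x_c)$ for all $\varphi,b,c$. The $\nabla x_b$ span each tangent space, so $H=\nabla^2x_a$. $\square$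

**Lemma 9 (compactness).** Let $S_j=X_j+f_je$ be Lipschitz with $\operatorname{supp}S_j\subset\operatorname{supp}\chi_j$, $|S_j|\le C$, $\|\nabla^ES_j\|\le C$. After passing to a subsequence, $S_j\to S_\infty=X_\infty+f_\infty e\in W^{1,2}$ strongly in $L^2$, and
$$T_j\rightharpoonup T_\infty:=\nabla X_\infty+f_\infty\mathrm{Id},\qquad W_j\rightharpoonup W_\infty:=\nabla f_\infty-X_\infty\qquad\text{weakly in }L^2,$$
the right-hand sides being computed with $g_0$.

*Proof.* **Step 1: the functions $f_j$.** $df_j=W_j^\flat+X_j^\flat$ is bounded in $L^2$. By Rellich, for a subsequence, $f_j\to f_\infty$ strongly in $L^2$ and weakly in $W^{1,2}$.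

**Step 2: the fields $X_j$, through their components along $\nabla u_a$.** Put $\xi_{a,j}=du_a(X_j)$. Then
$$d\xi_{a,j}(Y)=\langle\nabla_YX_j,\nabla u_a\rangle+\nabla^2u_a(X_j,Y). \tag{11}$$
This is bounded in $L^2$: $X_j$ and $\nabla u_a$ are bounded in $L^\infty$, and $\nabla X_j=T_j-f_j\mathrm{Id}$ and $\nabla^2u_a$ are bounded in $L^2$. So for a subsequence $\xi_{a,j}\to\xi_a$ strongly in $L^2$ and weakly in $W^{1,2}$. By (10),
$$X_j-\sum_a\xi_{a,j}\nabla x_a=\sum_a(dx_a-du_a)(X_j)\nabla x_a\to0\quad\text{in }L^2,$$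
because $|X_j|\le C$. So $X_j\to X_\infty:=\sum_a\xi_a\nabla x_a\in W^{1,2}$ strongly in $L^2$. Passing to the limit (in $L^1$) in $\xi_{a,j}=du_a(X_j)$ gives $\xi_a=dx_a(X_\infty)$. The statement on $W_j=\nabla f_j-X_j$ follows.

**Step 3: the weak limit of $T_j$.** Let $T_j\rightharpoonup\hat T$ for a subsequence. For $\varphi\in C^\infty(S^n)$, (11) with $Y=\nabla u_b$ gives
$$\int\varphi\langle T_j\nabla u_b,\nabla u_a\rangle=\int\varphi\big[\langle\nabla u_b,\nabla\xi_{a,j}\rangle-\nabla^2u_a(\nabla u_b,X_j)+f_j\langle\nabla u_b,\nabla u_a\rangle\big].$$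
The left side tends to $\int\varphi\langle\hat T\nabla x_b,\nabla x_a\rangle$. On the right, $\nabla u_b\to\nabla x_b$ strongly and $\nabla\xi_{a,j}\rightharpoonup\nabla\xi_a$; next, $X_j$ is bounded and converges in $L^2$, hence in $L^4$, so $\nabla u_b\otimes X_j\to\nabla x_b\otimes X_\infty$ strongly in $L^2$, while $\nabla^2u_a\rightharpoonup\nabla^2x_a$ by Lemma 8. So the right side tends to
$$\int\varphi\big[\langle\nabla x_b,\nabla\xi_a\rangle-\nabla^2x_a(\nabla x_b,X_\infty)+f_\infty\langle\nabla x_b,\nabla x_a\rangle\big]=\int\varphi\langle T_\infty\nabla x_b,\nabla x_a\rangle,$$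
the equality being (11) for $\xi_a=dx_a(X_\infty)$ on the round sphere. The $\nabla x_a$ span, so $\hat T=T_\infty$. $\square$

## 10. The energy lost in the weak limit

Weak convergence alone gives $\liminf\|\nabla^ES_j\|^2\ge\|\nabla^ES_\infty\|^2$. Identity (5) tells us that strictly more is true.

**Lemma 10.** In the situation of Lemma 9 (along the subsequence),
$$\liminf_j\|\nabla^ES_j\|^2_{g_j}\ge Q_\tau(S_\infty). \tag{12}$$

*Proof.* **Step 1: compare (5) for $g_j$ and $g_0$.** On $\operatorname{supp}X_j$ we have $\mathrm{Ric}_{g_j}=(n-1)\kappa g_j$, so (5) reads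
$$\tau\|X_j\|^2=\int\mathrm{tr}(T_j^2)-(\mathrm{tr}T_j)^2+(n-1)\big(f_j\,\mathrm{tr}T_j-\langle X_j,W_j\rangle\big),$$
while on the round sphere
$$0=\int\mathrm{tr}(T_\infty^2)-(\mathrm{tr}T_\infty)^2+(n-1)\big(f_\infty\mathrm{tr}T_\infty-\langle X_\infty,W_\infty\rangle\big).$$
The products in the last brackets are strong times weak, so their integrals converge. Also $\|X_j\|^2\to\|X_\infty\|^2$. Therefore
$$\lim_j\int\big[\mathrm{tr}(T_j^2)-(\mathrm{tr}T_j)^2\big]=\tau\|X_\infty\|^2+\int\big[\mathrm{tr}(T_\infty^2)-(\mathrm{tr}T_\infty)^2\big].$$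

**Step 2: isolate the oscillating part.** Let $A_j=T_j-T_\infty\rightharpoonup0$. Traces of endomorphisms do not involve a metric, the cross terms $\mathrm{tr}(T_\infty A_j)$ and $\mathrm{tr}T_\infty\,\mathrm{tr}A_j$ integrate to $o(1)$, and $dv_{g_j}$ may be replaced by $dv_0$. So
$$\int\big[\mathrm{tr}(A_j^2)-(\mathrm{tr}A_j)^2\big]dv_0\to\tau\|X_\infty\|^2 .$$
Since $\mathrm{tr}(A^2)-(\mathrm{tr}A)^2\le|A|^2_{g_0}$, this forces $\liminf\|A_j\|^2\ge\tau\|X_\infty\|^2$, and
$$\liminf_j\|T_j\|^2=\|T_\infty\|^2+\liminf_j\|A_j\|^2\ge\|T_\infty\|^2+\tau\|X_\infty\|^2 .$$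
Together with $\liminf\|W_j\|^2\ge\|W_\infty\|^2$ and (1) this is (12). $\square$

## 11. Convergence of eigenvalues and the end of the proof of Theorem B

*Proof of Proposition 7.* **Step 1: set up.** Pass to a subsequence along which $\lambda_k(\bar\Delta^E,g_j)$ tends to $\ell:=\liminf_j\lambda_k(\bar\Delta^E,g_j)$; assume $\ell<\infty$, since otherwise there is nothing to prove. Let $S_j^1,\dots,S_j^k$ be $L^2(g_j)$-orthonormal eigensections for $\lambda_1,\dots,\lambda_k$. These eigenvalues are bounded, so $|S_j^i|\le C$ by Lemma 5(b).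

**Step 2: cut off.** For $c\in\mathbb R^k$ with $|c|=1$ put $S_j^c=\sum_ic_iS_j^i$. By (9),
$$\|\nabla^E(\chi_jS_j^c)\|^2=\int|d\chi_j|^2|S_j^c|^2+\int\chi_j^2\langle\bar\Delta^ES_j^c,S_j^c\rangle .$$
The first term is $o(1)$ by item 4 of Proposition 4. In the second, $|\bar\Delta^ES_j^c|$ and $|S_j^c|$ are bounded and $\mathrm{vol}\{\chi_j<1\}\to0$, so replacing $\chi_j^2$ by $1$ costs $o(1)$. Since $\int\langle\bar\Delta^ES_j^c,S_j^c\rangle=\sum c_i^2\lambda_i\le\lambda_k$,
$$\|\nabla^E(\chi_jS_j^c)\|^2\le\lambda_k(\bar\Delta^E,g_j)+o(1).$$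

**Step 3: pass to the limit.** Apply Lemma 9 to $\chi_jS_j^i$, $i\le k$, with a common subsequence; call the limits $S_\infty^i$. We have $\int\langle\chi_jS_j^i,\chi_jS_j^l\rangle=\delta_{il}-\int(1-\chi_j^2)\langle S_j^i,S_j^l\rangle\to\delta_{il}$, and the convergence is strong in $L^2$, so the $S_\infty^i$ are orthonormal in $L^2(S^n)$. All the convergences are linear, so $\chi_jS_j^c$ is in the situation of Lemma 10 with limit $\sum c_iS_\infty^i$, and (12) gives
$$Q_\tau\Big(\sum_ic_iS_\infty^i\Big)\le\ell\qquad\text{for all unit }c.$$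
By min–max, $\lambda_k(Q_\tau)\le\ell$. $\square$

*End of the proof of Theorem B.* The case $\kappa=1$ and the inequality "$\le$" for all $\kappa$, for both classes of manifolds, were done in Section 3. Let $\kappa<1$. Proposition 7 with $k=n+1$ and Lemma 6 give
$$\liminf_j\lambda_{n+1}(\bar\Delta^E,g_j)\ge\lambda_{n+1}(Q_\tau)=m_n(\tau),$$
and Proposition 1 gives the opposite inequality for the $\limsup$; so $\lambda_{n+1}(\bar\Delta^E,g_j)\to m_n(\tau)$. The metrics satisfy $\sec_{g_j}\ge\kappa$, hence $\mathrm{Ric}_{g_j}\ge(n-1)\kappa g_j$, and $d_{GH}((S^n,g_j),S^n)\to0$. So for every $\delta>0$ the supremum in Theorem B is at least $m_n(\tau)$, in both classes. The assertions $m_n(\tau)=0$ iff $\tau=0$ iff $\kappa=1$, and $m_n(\tau)<2n$, were read off from the matrix in Section 3.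

Finally, let $(n-1)\kappa=-K$, so $\tau=n-1+K$. If $\epsilon>m_n(n-1+K)$, the supremum is $\le\epsilon$ for some $\delta>0$, and the statement of the conjecture for $(n,K,\epsilon)$ holds; by $m_n<2n$ this covers all $\epsilon\ge2n$. If $\epsilon<m_n(n-1+K)$, then for every $\delta>0$ some $(S^n,g_j)$ with $d_{GH}((S^n,g_j),S^n)\le\delta$ has $\lambda_{n+1}>\epsilon$, and the statement fails. $\blacksquare$
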